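# Derivations of the local multiplier algebra of a separable C\*-algebra

## 1. Two-by-two matrices over an interval

Start with the separable unital C\*-algebra
$$A=\{f\in C([0,1],M_2(\mathbb C)):\ f(0)\in\mathbb C1\}$$
and let $d(f)=[e_{11},f]=e_{11}f-fe_{11}$, computed pointwise. The function $d(f)$ is continuous, and it vanishes at $0$ because $f(0)$ is scalar. So $d$ maps $A$ into $A$, and $d(fg)=d(f)g+f\,d(g)$.

Is $d$ a commutator with an element of $A$? Suppose $d(f)=[b,f]$ for all $f\in A$, with $b\in A$. For $t>0$ the values $f(t)$ fill $M_2(\mathbb C)$, so $b(t)-e_{11}$ is a scalar matrix, and the two diagonal entries of $b(t)$ differ by $1$. Letting $t\to0$, the diagonal entries of $b(0)$ differ by $1$. But $b(0)$ is scalar. So $d$ is not inner in $A$.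

The obstruction sits at the single point $0$, and we can cut it away. For an open set $U\subseteq(0,1]$ let $I_U\cong C_0(U,M_2)$ be the ideal of all $f\in A$ that vanish off $U$. If $U$ is dense, then $I_U$ is essential: $aI_U=0$ forces $a=0$ on $U$, hence $a=0$. The multiplier algebra of $C_0(U,M_2)$ is $C_b(U,M_2)$, and $e_{11}$ lies in $M(I_{(0,1]})$. So $d$ becomes inner once we allow multipliers of a smaller essential ideal.

Now allow all essential ideals at once. Any essential ideal of $A$, intersected with $I_{(0,1]}$, is an essential ideal of $A$ contained in $C_0((0,1],M_2)$, so it is some $I_U$ with $U$ dense and open in $(0,1]$. Two functions in $C_b(U,M_2)$ and $C_b(V,M_2)$ are identified when they agree on $U\cap V$. The direct limit is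
$$N=\varinjlim_U C_b(U,M_2)=M_2(Z),\qquad Z=\varinjlim_U C_b(U).$$
This is the local multiplier algebra of $A$. It has derivations that do not leave $A$ invariant. Let $y=\chi_{(1/2,1]}e_{11}$, a multiplier of $I_U$ for $U=(0,1]\setminus\{\frac12\}$. The function $f(t)=te_{12}$ is in $A$, but $[y,f]=t\chi_{(1/2,1]}e_{12}$ jumps at $\frac12$.

Here every derivation $d$ of $N$ is inner, and we can check this by hand. Put $y=\sum_i d(e_{i1})e_{1i}$. Then
$$[y,e_{kl}]=d(e_{k1})e_{1l}-\sum_i\bigl(d(e_{kl}e_{i1})-d(e_{kl})e_{i1}\bigr)e_{1i}=d(e_{k1})e_{1l}-d(e_{k1})e_{1l}+d(e_{kl})=d(e_{kl}).$$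
So $d'=d-[y,\cdot\,]$ kills all matrix units. If $p\in Z$ is a projection, then $d'(p)=d'(p^2)=2p\,d'(p)$, because $p$ is central. Multiplying by $p$ gives $p\,d'(p)=0$, hence $d'(p)=0$. Projections span a dense subspace of $Z$. Indeed, let $f\in C_b(U)$ be real and $\varepsilon>0$. Choose cut values $\lambda_0<\dots<\lambda_m$ with gaps less than $\varepsilon$ and $\lambda_0<f<\lambda_m$. Remove from $U$ the boundaries of the closed sets $\{f=\lambda_i\}$, which are closed and nowhere dense. The remaining dense open set $W$ is the disjoint union of the open sets $\{\lambda_{i-1}<f<\lambda_i\}$ and the interiors of the sets $\{f=\lambda_i\}$. So $f|_W$ is within $\varepsilon$ of a step function that is continuous on $W$. Derivations of C\*-algebras are bounded (Sakai's theorem, recalled below), so $d'=0$ on $Z$. Then $d'=0$ on $M_2(Z)$, and $d=[y,\cdot\,]$.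

This computation used a finite system of matrix units. A general separable $A$ has none, and the question is what remains true without it.

## 2. Local multipliers, and the two theorems

Throughout, "ideal" means closed two-sided ideal, and $A\ne0$ is a separable C\*-algebra.

**Definition (multipliers, strict topology).** The multiplier algebra $M(I)$ of a C\*-algebra $I$ is the largest unital C\*-algebra that contains $I$ as an essential ideal. An element $m$ of it is the same thing as a pair of bounded linear maps $r\mapsto mr$, $r\mapsto rm$ of $I$ with $r'(mr)=(r'm)r$, and $\|m\|=\sup\{\|mr\|:r\in I,\ \|r\|\le1\}$. The strict topology on $M(I)$ is generated by the seminorms $\|mr\|$ and $\|rm\|$, $r\in I$.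

For $I=C_0(U)$ we have $M(I)=C_b(U)$, and on bounded sets the strict topology is uniform convergence on compact subsets of $U$. For $I=K(H)$ we have $M(I)=B(H)$.

**Definition (local multiplier algebra).** An ideal $I$ of $A$ is essential if $aI=0$, $a\in A$, implies $a=0$. If $J\subseteq I$ are essential ideals, restricting multipliers to $J$ embeds $M(I)$ isometrically into $M(J)$. The local multiplier algebra is the C\*-algebraic direct limit
$$N:=M_{\rm loc}(A)=\varinjlim_I M(I)$$
over the essential ideals of $A$, ordered by reverse inclusion. It contains $A$.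

The restriction is injective: if $mJ=0$, then $(mr)j=m(rj)=0$ for $r\in I$, $j\in J$, so $mr=0$ for all $r\in I$ and $m=0$. The system is directed because the intersection of two essential ideals is essential: $a(I\cap I')=0$ gives $aII'=0$, then $aI=0$, then $a=0$.

A direct limit of C\*-algebras is a completion, and it can be strictly larger than the union of the $M(I)$. Let $A=C([0,1])$, let $(q_n)_{n\ge1}$ enumerate the rationals in $(0,1)$, and let
$$b=\sum_{n\ge1}2^{-n}\chi_{(q_n,1]}.\tag{1}$$
The $n$th partial sum is a multiplier of the essential ideal of functions vanishing at $q_1,\dots,q_n$, and the series converges in norm, so $b\in N$. But $b$ does not multiply any nonzero ideal of $A$ into $A$. If $c\in A$ and $c\ne0$, choose $n$ with $c(q_n)\neq0$. If $bc=a\in A$ in $N$, then the functions $bc$ and $a$ agree on a comeager, hence dense, set of points. The one-sided limits of $b$ at $q_n$ differ by $2^{-n}$, so those of $bc$ differ by a nonzero number, while $a$ is continuous.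

**Definition (derivation).** A derivation of a C\*-algebra $B$ is a linear map $d:B\to B$ with $d(xy)=d(x)y+x\,d(y)$. It is inner in $B$ if $d=\operatorname{ad}y$ for some $y\in B$, where $(\operatorname{ad}y)(x)=[x,y]=xy-yx$. In these notes we write $\delta_y(x)=[y,x]$, so $\delta_y=\operatorname{ad}(-y)$.

**Theorem P (Pedersen, 1978).** *Let $A$ be separable. Every derivation $d:A\to A$ extends uniquely to a derivation of $M_{\rm loc}(A)$, and there is $y\in M_{\rm loc}(A)$ with $d=\operatorname{ad}y$ on $M_{\rm loc}(A)$.*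

As we saw, a derivation of $M_{\rm loc}(A)$ need not leave $A$ invariant. Martin Mathieu's paper "The second local multiplier algebra of a separable C\*-algebra", arXiv:1110.6858 (2011), is the source of the question whether every derivation of $M_{\rm loc}(A)$ is inner in $M_{\rm loc}(A)$ when $A$ is separable. The answer is yes.

**Theorem 1.** *Let $A$ be a separable C\*-algebra, $N=M_{\rm loc}(A)$, and $d:N\to N$ a derivation. Then there is $y\in N$ with $d(x)=[y,x]$ for all $x\in N$. That is, $d=\operatorname{ad}(-y)$.*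

**Theorem 2.** *Let $A$ and $N$ be as in Theorem 1.*

*(a) If a derivation $d$ of $N$ satisfies $d(x^*)=-d(x)^*$ for all $x$, then $y$ can be chosen self-adjoint with $\|y\|=\frac12\|d\|$.*

*(b) $\|\delta_y\|=2\operatorname{dist}(y,Z(N))$ for every $y\in N$. Hence $y+Z(N)\mapsto\delta_y$ is a linear bijection from $N/Z(N)$ onto the space of derivations of $N$ which doubles norms.*

*(c) Every $*$-automorphism $\alpha$ of $N$ with $\|\alpha-\mathrm{id}\|<2$ has the form $x\mapsto uxu^*$ with $u\in N$ unitary.*

We use two general facts about a derivation $d$ of a C\*-algebra. It is bounded (Sakai). It leaves every ideal $I$ invariant: each $x\in I$ is a product $x=x_1x_2$ with $x_i\in I$, and $d(x)=d(x_1)x_2+x_1d(x_2)\in I$.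

**Reduction to $d(x^*)=-d(x)^*$.** Put $d^*(x)=d(x^*)^*$. This is again a derivation. Let $d_1=\frac12(d-d^*)$ and $d_2=\frac1{2i}(d+d^*)$. Then $d=d_1+id_2$ and $d_j(x^*)=-d_j(x)^*$. If $y_j$ implements $d_j$, then $y_1+iy_2$ implements $d$. So from now until the end of Section 10 we fix $d$ and assume
$$d(x^*)=-d(x)^*\qquad(x\in N).\tag{2}$$

## 3. Invariant subalgebras, and how far Theorem P reaches

If $d(A)\subseteq A$, Theorem P settles the matter: $d|_A$ has a unique extension to $N$, which must be $d$, and it is inner in $N$. This covers simple $A$. Then $A$ is the only essential ideal, $N=M(A)$, and $A$ is an ideal of $N$, hence $d$-invariant. For $A=K(H)$ it says that derivations of $B(H)$ are inner.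

If $A$ is commutative, so is $N$, and $d=0$. Indeed, the kernel of a character $\chi$ of $N$ is $d$-invariant and $d(1)=0$, so $d(x)=d(x-\chi(x)1)\in\ker\chi$ for every $\chi$.

When $d(A)\not\subseteq A$, the sensible first move is to enlarge $A$. Given a separable set $S\subseteq N$, let $B_0$ be the C\*-algebra generated by $A\cup S$, let $B_{n+1}$ be generated by $B_n\cup d(B_n)$, and put $B=\overline{\bigcup B_n}$. Since $d$ is bounded, this gives

> a separable C\*-algebra $B$ with $A\cup S\subseteq B\subseteq N$ and $d(B)\subseteq B$.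

Theorem P for $B$ gives $y_B\in M_{\rm loc}(B)$ implementing $d|_B$. Up to a small error in norm, $y_B$ is a multiplier $b$ of an essential ideal $K$ of $B$. We want an element of $M_{\rm loc}(A)$. So we look at the ideal $K\cap A$ of $A$, which is large (Lemma 4 below shows that it meets every nonzero ideal of $A$), and try to restrict $b$ to it. Here the argument stops: for $c\in K\cap A$ we know only that $bc\in K\subseteq N$, not that $bc\in A$. A multiplier of an ideal of $B$ need not multiply any nonzero ideal of $A$ into $A$. With $A=C([0,1])$, $b$ as in (1), $K=B=C^*(A,b)$, we have $b\in M(K)$, and $b$ multiplies no nonzero ideal of $A$ into $A$. In that example $b$ lies in $N$ for another reason. In general the argument supplies no reason.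

What survives is that $b$ maps an ideal of $A$ into $N$. To use this we need one algebra in which $N$, $d$ and an implementing element live together.

## 4. Ideals, central projections, and the primitive ideal space

For an ideal $J$ of $A$ let $J^\perp=\{a\in A:aJ=0\}$. The ideal $J\oplus J^\perp$ is essential: if $a$ annihilates it, then $a\in J^\perp$ and $aa^*=0$. Since $M(J\oplus J^\perp)=M(J)\oplus M(J^\perp)$, we get $M(J)\subseteq N$. Let $p_J$ be the unit of $M(J)$. In the algebra of Section 1, $p_{I_U}$ is the class of $\chi_U1$, a function that is continuous off the boundary of $U$.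

**(P1)** *If $J'$ is an essential ideal of $J$, then $p_{J'}=p_J$. If $J\subseteq I$, then $p_Jp_I=p_J$.* First, $J'^\perp=J^\perp$: if $aJ'=0$ and $j\in J$, then $aj\in J$ annihilates $J'$, so $aj=0$. Hence restriction to $J'\oplus J^\perp$ turns $(1,0)\in M(J)\oplus M(J^\perp)$ into $(1,0)\in M(J')\oplus M(J^\perp)$. The second claim follows by restricting both projections to $J\oplus(J^\perp\cap(I\oplus I^\perp))$, as in (P2).

**(P2)** *If $J\subseteq I$ are ideals of $A$, then $J$ is an ideal of $M(I)$, and $p_Jm\in M(J)$ for every $m\in M(I)$. In particular $p_Jc\in M(J)$ for every $c\in A$.* For $m\in M(I)$ and $j=j_1j_2$ with $j_i\in J$ we have $mj=(mj_1)j_2\in J$; similarly on the other side. The ideal $(J\oplus J^\perp)\cap(I\oplus I^\perp)=J\oplus(J^\perp\cap(I\oplus I^\perp))$ is essential. Restricted to it, $m$ becomes a pair $(m|_J,*)$ and $p_J$ becomes $(1,0)$. So $p_Jm=mp_J=m|_J\in M(J)$.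

**(P3)** *$p_J$ is a central projection of $N$, and every element of $p_JN$ is a norm limit of elements of $M(J')$, with $J'$ essential ideals of $J$.* Let $I$ be essential. Then $I\cap J$ is essential in $J$: if $a\in J$ and $a(I\cap J)=0$, then $aji=0$ for $j\in J$, $i\in I$, so $aJ=0$, so $aa^*=0$. By (P1) and (P2), for $m\in M(I)$ we get $p_Jm=p_{I\cap J}m=mp_{I\cap J}=mp_J\in M(I\cap J)$.

**(P4)** *$d(p)=0$ for every central projection $p\in N$*, by the computation of Section 1.

Let $P=\operatorname{Prim}(A)$ be the space of primitive ideals (kernels of irreducible representations). The sets $\operatorname{Prim}(J)=\{t\in P:J\not\subseteq t\}$, for $J$ an ideal, are exactly the open sets; $J\subseteq J'$ iff $\operatorname{Prim}(J)\subseteq\operatorname{Prim}(J')$; $\operatorname{Prim}(J\cap J')=\operatorname{Prim}(J)\cap\operatorname{Prim}(J')$; and $J$ is essential iff $\operatorname{Prim}(J)$ is dense. For $a\in A$ the function $t\mapsto\|a+t\|$ is lower semicontinuous (lsc), with supremum $\|a\|$. Since $A$ is separable, $P$ is second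 countable, and it is a Baire space (Dixmier, *C\*-algebras*, 3.3.4, 3.4.13). In Section 1, $P$ is $[0,1]$: a point $t$ stands for the kernel of evaluation at $t$.

By second countability we fix a countable family $(J_k)$ of nonzero ideals such that every nonzero ideal contains some $J_k$.

**Lemma 3 (oscillation).** *Let $F$ be a bounded lsc function on a topological space, $U$ a nonempty open set and $\eta>0$. Then $F$ has oscillation at most $\eta$ on some nonempty open subset of $U$.*

*Proof.* Let $c$ be the infimum of $\sup_{U'}F$ over the nonempty open sets $U'\subseteq U$. Choose $U'$ with $\sup_{U'}F\le c+\eta/2$. The set $\{t\in U':F(t)>c-\eta/2\}$ is open, and it is nonempty since $\sup_{U'}F\ge c$. On it $F$ takes values in $(c-\eta/2,c+\eta/2]$. $\square$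

## 5. Operator fields modulo meager sets, and an implementing element

For each $t\in P$ choose an irreducible representation $\pi_t:A\to B(H_t)$ with kernel $t$.

**Definition (the algebra $E$).** $E$ is the quotient of the $\ell^\infty$-product $\prod_{t\in P}B(H_t)$ by the ideal of all $x=(x_t)$ for which $\{t:x_t\neq0\}$ is meager. Entries that we do not specify are $0$.

The ideal is closed, because countable unions of meager sets are meager. For the same reason
$$\|[x]\|=\min\{c\ge0:\{t:\|x_t\|>c\}\text{ is meager}\}.$$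
For $A=C([0,1])$, $E$ consists of the bounded functions on $[0,1]$ modulo functions with meager support. There $\chi_{\mathbb Q\cap[0,1]}=0$, while the characteristic function of a nonempty open set has norm $1$.

*$N$ sits in $E$ isometrically.* Let $I$ be essential and $t\in\operatorname{Prim}(I)$. Then $\pi_t|_I$ is irreducible and has a unique extension $\bar\pi_t$ to $M(I)$. Map $m\in M(I)$ to the class of $(\bar\pi_t(m))_{t\in\operatorname{Prim}(I)}$. For $J\subseteq I$ essential, the maps on $M(I)$ and $M(J)$ are compatible, since they agree on $\operatorname{Prim}(J)$, whose complement is closed and nowhere dense. They are isometric: let $r\in I$, $\|r\|\le1$, $mr\neq0$ and $0<\epsilon<\|mr\|$. The set $\{t:\|\pi_t(mr)\|>\|mr\|-\epsilon\}$ is open and nonempty, hence nonmeager, and it lies in $\operatorname{Prim}(I)$. There $\|\bar\pi_t(m)\|\ge\|\pi_t(mr)\|$. So the norm of the class is at least $\sup_r\|mr\|=\|m\|$.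

Applying this to $(m,0)\in M(J)\oplus M(J^\perp)$, we see that $m\in M(J)$ is represented by $\bar\pi_t(m)$ on $\operatorname{Prim}(J)$ and by $0$ elsewhere. In particular $p_J$ is represented by $1$ on $\operatorname{Prim}(J)$ and $0$ elsewhere, and it is central in $E$.

**(E1)** *For $e\in E$ and a nonzero ideal $J$ of $A$: $\|p_Je\|=\sup\{\|r'er\|:r,r'\in J,\ \|r\|,\|r'\|\le1\}$.* "$\ge$" holds as $r'er=r'(p_Je)r$. Conversely let $(u_n)$ be a sequential approximate unit of $J$ with $0\le u_n\le1$. For $t\in\operatorname{Prim}(J)$, $\pi_t(u_n)\to1$ strongly, so $\pi_t(u_n)e_t\pi_t(u_n)\to e_t$ strongly and $\|e_t\|=\sup_n\|\pi_t(u_n)e_t\pi_t(u_n)\|$. Taking suprema modulo meager sets, which commutes with the countable supremum over $n$, gives $\|p_Je\|=\sup_n\|u_neu_n\|$.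

**(E2)** *If $e\in E$, $\operatorname{dist}(e,N)<\kappa$ and $J_0\ne0$ is an ideal of $A$, there is an ideal $0\neq J\subseteq J_0$ with $\operatorname{dist}(p_Je,M(J))<\kappa$.* Take $I'$ essential and $b\in M(I')$ with $\|e-b\|<\kappa$, and put $J=J_0\cap I'$. By (P2), $p_Jb\in M(J)$, and $\|p_Je-p_Jb\|<\kappa$.

We also use the Cauchy–Schwarz inequality for finite sums in a C\*-algebra,
$$\Bigl\|\sum_ja_jx_jb_j\Bigr\|\le\Bigl\|\sum_ja_ja_j^*\Bigr\|^{1/2}\ \sup_j\|x_j\|\ \Bigl\|\sum_jb_j^*b_j\Bigr\|^{1/2},\tag{CS}$$
obtained by writing the sum as row times diagonal matrix times column.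

**(S)** *Let $z=z^*\in B(H)$ and suppose $\|[z,x]\|\le\epsilon\|x\|$ for all $x$ in a C\*-algebra acting irreducibly on $H$. Then $\max\mathrm{sp}(z)-\min\mathrm{sp}(z)\le\epsilon$.* By Kaplansky's density theorem every $x$ in the unit ball of $B(H)$ is a strong limit of $x_\lambda$ in the unit ball of the subalgebra. Since $[z,x_\lambda]\to[z,x]$ strongly and the norm is weakly lower semicontinuous, the bound holds on $B(H)$. Let $\xi,\eta$ be unit approximate eigenvectors of $z$ for $\max\mathrm{sp}(z)$ and $\min\mathrm{sp}(z)$, and let $x\zeta=\langle\zeta,\eta\rangle\xi$. Then $\|x\|=1$ and $[z,x]\eta=z\xi-xz\eta\approx(\max\mathrm{sp}(z)-\min\mathrm{sp}(z))\xi$.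

**Construction of $y$.** Let $B$ be separable, $A\subseteq B\subseteq N$, $d(B)\subseteq B$. Each element of a countable dense subset of $B$ is a limit of a sequence of elements of algebras $M(I)$. Intersecting the countably many ideals involved, finitely many at a time, we find a decreasing sequence of essential ideals $I_n$ with
$$B\subseteq N_0:=\overline{\bigcup_nM(I_n)}.$$
Let $Y=\bigcap_n\operatorname{Prim}(I_n)$. It is comeager, hence dense. For $t\in Y$ the representations $\bar\pi_t$ of the $M(I_n)$ are compatible, and they define a representation $\rho_t$ of $N_0$ on $H_t$ with $\rho_t|_A=\pi_t$. For $x\in N_0$ we have $x=[(\rho_t(x))_{t\in Y}]$ in $E$.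

Let $t\in Y$. The representation $\rho_t|_B$ is irreducible, since $\pi_t(A)$ already is. Its kernel is an ideal of $B$, hence $d$-invariant, so $d$ induces a derivation $d_t$ of $\rho_t(B)$. Elements of $\rho_t(B)$ lift to $B$ with the same norm, so $\|d_t\|\le\|d\|$. By the Kadison–Sakai theorem (a derivation of a C\*-algebra acting irreducibly on $H$ is implemented by an element of $B(H)$), $d_t(x)=[y_t,x]$ with $y_t\in B(H_t)$, unique up to scalars. By (2), $[y_t^*,x]=-[y_t,x^*]^*=-d_t(x^*)^*=d_t(x)$, so we may replace $y_t$ by $\frac12(y_t+y_t^*)$ and then subtract a real scalar to reach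
$$y_t=y_t^*,\qquad\min\mathrm{sp}(y_t)=-\max\mathrm{sp}(y_t).$$
Now $y_t$ is unique. By (S), its spectrum has length at most $\|d\|$, so $\|y_t\|\le\frac12\|d\|$. Put
$$y=[(y_t)_{t\in Y}]=y^*\in E,\qquad\|y\|\le\tfrac12\|d\|.\tag{3}$$
Fix one such $B$, with its $N_0,Y,\rho_t,y$, for the rest of the proof.

**(E3)** *$[y,x]=d(x)$ for all $x\in N$.* Choose a separable $d$-invariant $B'\supseteq B\cup\{x\}$ in $N$, and form $Y',\rho_t',y_t',y'$ from it. For each $c$ in a countable dense subset of $B$ the fields $(\rho_t(c))$ and $(\rho'_t(c))$ represent the same element of $E$, so they agree off a meager set. Hence $\rho_t|_B=\rho'_t|_B$ for $t$ in a comeager set. For such $t$ and $c\in B$, $[y_t',\rho_t(c)]=\rho_t(d(c))=[y_t,\rho_t(c)]$, so $y_t'-y_t$ is scalar, and by the normalization $y_t'=y_t$. Thus $y=y'$ in $E$, and $[y,x]=[y',x]=d(x)$.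

So $d$ is implemented by an element of $E$. The rest of the proof shows that $y\in N$.

## 6. Theorem P gives small ideals that $y$ almost multiplies into $N$

**Lemma 4.** *Let $K$ be an ideal of $B$ and $J$ an ideal of $A$ with $JK\ne0$. Then $K\cap J$ is a nonzero ideal of $A$.*

*Proof.* It is an ideal of $A$, since $A\subseteq B$. Choose $c\in J$, $k\in K$ with $ck\ne0$, and let $x$ be $ckk^*c^*$ scaled to norm $1$. Then $x\in K$, $x\ge0$, and $x\in p_JN$. Approximate $x^{1/2}\in p_JN$ by a self-adjoint element as in (P3) and square: there are an essential ideal $J'$ of $J$ and $m\in M(J')_+$ with $\|x-m\|<\frac14$. So $\|m\|>\frac34$. Since $\|m^{1/2}\|=\sup\|m^{1/2}r\|$, where $r$ may run through a positive approximate unit of $J'$, there is $r\in J'_+$, $\|r\|\le1$, with $\|rmr\|=\|m^{1/2}r\|^2>\frac34$. Put $a=rmr\in J'\subseteq J$. Since $r\in B$, we have $rxr\in K$, and $\|a-rxr\|<\frac14$. So the image of $a$ in $B/K$ has norm less than $\frac14$, and $(a-\frac14)_+$ has image $0$. Hence $(a-\frac14)_+\in K\cap J$, and it is nonzero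 because $\|a\|>\frac34$. $\square$

**Lemma 5.** *For $\varepsilon>0$ and every nonzero ideal $I_0$ of $A$ there is a nonzero ideal $I\subseteq I_0$ of $A$ with*
$$\operatorname{dist}(yc,N)\le2\varepsilon\|c\|\qquad(c\in I).$$
*Taking adjoints, also $\operatorname{dist}(cy,N)\le2\varepsilon\|c\|$ for $c\in I$.*

*Proof.* **Step 1 (a multiplier of an ideal of $B$).** This step applies Theorem P to $B$. There is $y_B\in M_{\rm loc}(B)$ with $d(x)=[y_B,x]$ for $x\in B$. By (2), $y_B^*$ also implements $d|_B$, so we may take $y_B=y_B^*$. Choose an essential ideal $K$ of $B$ and $b=b^*\in M(K)$ with $\|y_B-b\|\le\varepsilon/2$. Then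
$$\|d(k)-[b,k]\|\le\varepsilon\|k\|\qquad(k\in K).\tag{4}$$

**Step 2 (the points that see $K$).** This step finds a relatively open set of $t$ on which we can compare $y$ with $b$. For $x\in N_0$ the function $t\mapsto\|\rho_t(x)\|$ is lsc on $Y$: for $x\in M(I_n)$ it equals $\sup\{\|\pi_t(xr)\|:r\in I_n,\|r\|\le1\}$, a supremum of lsc functions since $xr\in A$, and uniform limits of lsc functions are lsc. So $U_K=\{t\in Y:\rho_t(K)\neq0\}$ is relatively open in $Y$, say $U_K=Y\cap W$ with $W$ open in $P$. Moreover $\operatorname{Prim}(I')\cap U_K\neq\emptyset$ for every nonzero ideal $I'$ of $A$. Otherwise $\rho_t(I'K)=0$ for all $t\in Y$, so $I'K=0$ in $E$ and hence in $N$; as $0\ne I'\subseteq B$, this contradicts essentiality of $K$ in $B$.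

**Step 3 (comparison at one point).** This step shows that $y_t$ is, up to a scalar and a small error, the image of $b$. Let $t\in U_K$. Then $\rho_t|_K$ is irreducible; let $\bar\rho_t$ be its extension to $M(K)$. By (4), $\|[y_t-\bar\rho_t(b),\rho_t(k)]\|\le\varepsilon\|k\|$, and elements of $\rho_t(K)$ lift to $K$ with the same norm. By (S), the spectrum of $y_t-\bar\rho_t(b)$ has length at most $\varepsilon$, so $\|y_t-\bar\rho_t(b)-\lambda_t\|\le\varepsilon/2$ for some $\lambda_t\in\mathbb R$. Let $\mu_t$ be the midpoint $\frac12(\max\mathrm{sp}+\min\mathrm{sp})$ of $\bar\rho_t(b)$. The functions $\max\mathrm{sp}$ and $\min\mathrm{sp}$ are $1$-Lipschitz on self-adjoint elements, hence so is the midpoint. The midpoint of $y_t$ is $0$ and that of $\bar\rho_t(b)+\lambda_t$ is $\mu_t+\lambda_t$, so $|\mu_t+\lambda_t|\le\varepsilon/2$. Therefore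
$$\|y_t-\bar\rho_t(b)+\mu_t\|\le\varepsilon\qquad(t\in U_K).$$

**Step 4 (making the scalar constant).** This step replaces $\mu_t$ by one number on an open set. On $U_K$,
$$\max\mathrm{sp}\,\bar\rho_t(b)=\|\bar\rho_t(b+\|b\|)\|-\|b\|=\sup_{k\in K,\|k\|\le1}\|\rho_t((b+\|b\|)k)\|-\|b\|,$$
which is bounded and lsc, because $(b+\|b\|)k\in K\subseteq N_0$. The same holds for $-\min\mathrm{sp}\,\bar\rho_t(b)=\max\mathrm{sp}\,\bar\rho_t(-b)$. Apply Lemma 3 twice in the space $Y$, starting from the nonempty relatively open set $\operatorname{Prim}(I_0)\cap U_K$, with $\eta=\varepsilon$. We get a nonzero ideal $J\subseteq I_0$ with $\emptyset\ne\operatorname{Prim}(J)\cap Y\subseteq U_K$ on which both functions have oscillation at most $\varepsilon$. So $\mu_t$ has oscillation at most $\varepsilon$ there, and there is $\mu\in\mathbb R$ with $|\mu_t-\mu|\le\varepsilon$ on $\operatorname{Prim}(J)\cap Y$. Hence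
$$\|p_J(yk-bk+\mu k)\|\le2\varepsilon\|k\|\qquad(k\in K).$$

**Step 5 (the ideal $I$).** This step returns to $A$. As $K$ is essential in $B$ and $0\ne J\subseteq B$, $JK\neq0$. By Lemma 4, $I=K\cap J$ is a nonzero ideal of $A$, and $I\subseteq I_0$. For $c\in I$ we have $yc=p_Jyc$, and $p_J(bc-\mu c)\in N$ because $bc,c\in K\subseteq N$. So $\operatorname{dist}(yc,N)\le2\varepsilon\|c\|$. Finally $cy=(yc^*)^*$. $\square$

## 7. The tail of an approximate unit, and a Baire category argument

Let $I$ be a nonzero ideal and fix a strictly positive $h\in I$, $0\le h\le1$ (that is, $hI$ is dense in $I$; it exists because $I$ is separable). The map $C_0((0,1])\to I$, $F\mapsto F(h)$, is nondegenerate, so it extends to $C_b((0,1])\to M(I)$. For $s\in(0,1]$ let $\varphi_s$ be continuous on $(0,1]$, equal to $1$ on $[s,1]$, to $0$ on $(0,s/2]$, and linear in between. Then $(\varphi_s(h))_{s\to0}$ is an approximate unit of $I$, since $\varphi_s(h)hr\to hr$ and the $\varphi_s(h)$ are contractions.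

Take $I$ from Lemma 5 and split $p_Iy=y\varphi_s(h)+y(p_I-\varphi_s(h))$. The first term is within $2\varepsilon$ of $N$. The second is the tail. We might cut it up as $\sum_jy\,\eta_j(h)$ with a partition of unity $(\eta_j)$ on $(0,1]$. Each term is close to $N$, so by (E2) it is close to $M(J)$ for some smaller ideal $J$. But $J$ depends on $j$. Finitely many reductions are harmless, since nonzero reductions can be made one inside the other. Infinitely many may leave nothing: in $C([0,1])$ the essential ideals of functions vanishing at $q_n$, $n\ge1$, have intersection $0$. We need *one* ideal $J$ that works for uncountably many tail elements. Category on a Polish group provides it.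

We recall what is used. A subset of a topological space has the Baire property if it differs from an open set by a meager set. A set is analytic if it is the image of a Polish space under a continuous map to a Polish space. Analytic sets have the Baire property (Kechris, *Classical Descriptive Set Theory*, 21.6). If $F$ is a nonmeager subset with the Baire property of a Polish group, then $FF^{-1}$ contains a neighborhood of $1$ (Pettis' theorem, Kechris 9.9). For example, if $F\subseteq\mathbb R$ is $(0,1)$ minus the rationals, then $F-F$ contains $(-1,1)$.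

*Closed balls of $M(I)$ are Polish in the strict topology.* Let $(a_n)$ be dense in the unit ball of $I$. On a ball the strict topology is given by the metric $\sum_n2^{-n}(\|(x-x')a_n\|+\|a_n(x-x')\|)$. It is complete: for a Cauchy sequence $(x_k)$, boundedness and density make $x_kr$ and $rx_k$ converge for every $r\in I$, and the limits define a multiplier with the same norm bound. It is separable: if $(u_n)$ is an approximate unit of $I$, then $mu_n\to m$ strictly, and balls of $I$ are norm separable. The involution is strictly continuous. Multiplication is jointly strictly continuous on bounded sets, since $x_kz_kr-xzr=x_k(z_kr-zr)+(x_k-x)zr$. Hence the unitary group $\mathcal U$ of $M(I)$ is strictly closed in the unit ball, and it is a Polish group.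

**Lemma 6.** *Let $0\neq I_0\subseteq I$ be ideals of $A$ and $\delta>0$. There are a nonzero ideal $J\subseteq I_0$ and $s>0$ such that, with $f=\varphi_s(h)$,*
$$\operatorname{dist}(p_Jd(x),M(J))\le\delta\|x\|\quad\text{for all }x\in D:=\{x\in M(I):xf=fx=0\}.$$

To picture $D$, let $I=K(\ell^2)$ and $h=\mathrm{diag}(1,\frac12,\frac13,\dots)$. Then $D$ consists of the operators $x=qxq$, where $q$ projects onto the span of the basis vectors $e_n$ with $n\ge2/s$. So $D$ is a whole copy of $B(q\ell^2)$, far out.

*Proof.* **Step 1 (covering the unitary group).** This step writes $\mathcal U$ as a countable union of sets with the Baire property. Put $\delta_0=\delta/4$ and $R=\|d\|+\delta_0$. For $J_k\subseteq I_0$ let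
$$F_k=\{u\in\mathcal U:\ \exists\,b\in M(J_k),\ \|b\|\le R,\ \|p_{J_k}d(u)u^*-b\|\le\delta_0\}.$$
By (E3), $d(u)u^*=[y,u]u^*=p_Iy-uyu^*$. The set of pairs $(u,b)\in\mathcal U\times M(J_k)_R$ (the $R$-ball, strictly Polish) satisfying the last inequality is closed. Indeed by (E1) the inequality says that
$$\|r'yr-(r'u)y(u^*r)-r'br\|\le\delta_0$$
for all $r,r'$ in the unit ball of $J_k$, and if $u_n\to u$ and $b_n\to b$ strictly, then $r'u_n\to r'u$, $u_n^*r\to u^*r$ and $b_nr\to br$ in norm. So $F_k$ is the projection of a closed set, hence analytic, and has the Baire property.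

The $F_k$ cover $\mathcal U$: for $u\in\mathcal U$ we have $d(u)u^*\in N$, so there are an essential ideal $I'$ and $b'\in M(I')$ with $\|d(u)u^*-b'\|\le\delta_0$, hence $\|b'\|\le R$. Choose $J_k\subseteq I'\cap I_0$ and put $b=p_{J_k}b'\in M(J_k)$.

**Step 2 (a neighborhood of $1$).** This step extracts a single ideal. By the Baire category theorem some $F_k$ with $J_k\subseteq I_0$ is nonmeager. Put $J=J_k$. By Pettis' theorem $F_kF_k^{-1}$ contains a neighborhood $V$ of $1=p_I$. Let $w=uv^*$ with $u,v\in F_k$. Since $d(p_I)=0$ by (P4), $d(v^*)v=-v^*d(v)$, so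
$$d(w)w^*=d(u)v^*vu^*+u\,d(v^*)vu^*=d(u)u^*-uv^*d(v)u^*=d(u)u^*-w\,(d(v)v^*)\,w^*.$$
As $p_Jw\in M(J)$, this gives $\operatorname{dist}(p_Jd(w)w^*,M(J))\le2\delta_0$. Multiplying by $p_Jw$ from the right,
$$\operatorname{dist}(p_Jd(w),M(J))\le2\delta_0\qquad(w\in V).$$

**Step 3 (from unitaries near $1$ to the tail).** This step shows that every tail unitary is near $1$. There are $a_1,\dots,a_n\in I$ and $\eta>0$ such that $w\in\mathcal U$, $\|(w-1)a_i\|<\eta$, $\|a_i(w-1)\|<\eta$ for all $i$ imply $w\in V$. Choose $s$ so small that $f=\varphi_s(h)$ satisfies $2\|a_i-fa_i\|<\eta$ and $2\|a_i-a_if\|<\eta$. If $w\in\mathcal U$ and $(w-1)f=f(w-1)=0$, then $\|(w-1)a_i\|=\|(w-1)(a_i-fa_i)\|<\eta$, and similarly on the other side, so $w\in V$.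

Let $x=x^*\in D$, $\|x\|\le1$, and $w=(1-x^2)^{1/2}+ix$, a unitary of $M(I)$. Here $w-1=G(x)$ with $G$ continuous and $G(0)=0$, a norm limit of polynomials in $x$ without constant term, so $(w-1)f=f(w-1)=0$. The same holds for $w^*$. Both are in $V$, and $x=(w-w^*)/2i$, so $\operatorname{dist}(p_Jd(x),M(J))\le2\delta_0$. By scaling, the bound is $2\delta_0\|x\|$ for self-adjoint $x\in D$. A general $x\in D$ has real and imaginary parts in $D$ of norm at most $\|x\|$, so the bound is $4\delta_0\|x\|=\delta\|x\|$. $\square$

## 8. Carrying an estimate along by comparison of projections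

Lemma 6 controls commutators $[y,x]$ on a single ideal, for all tail elements $x$ at once. We also need $y$ itself, cut down as $uyu$, to be close to $M(J)$ on a single ideal for all tail elements $u$. Lemma 5 and (E2) give this for one element $a_0$. The next lemma carries it from $a_0$ to all $u$. The plan is to use a Hahn–Banach functional that vanishes on the multipliers in question, so that "$y$ modulo multipliers" becomes one operator $T$ on a Hilbert space. This $T$ almost commutes with a von Neumann algebra and is small under one projection of central support $1$, so it is small.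

**Lemma 7.** *Let $\varepsilon,\delta>0$. Suppose given:*

* *ideals $0\neq J_1\subseteq I_1\subseteq J_0$ of $A$, a hereditary C\*-subalgebra $L_1$ of $I_1$, and $0\le a_1\in L_1$ generating $I_1$ as an ideal of $A$;*
* *$\operatorname{dist}(p_{J_0}d(x),M(J_0))\le\delta\|x\|$ for all $x\in L_1$;*
* *$a_0\in A_+$ with $a_0a_1=a_1$ and $\operatorname{dist}(p_{J_1}ya_0,M(J_1))<3\varepsilon$.*

*Then $\operatorname{dist}(p_{J_1}uyu,M(J_1))\le3\varepsilon+2\delta$ for all $u\in(L_1)_+$ with $\|u\|\le1$.*

Recall that $L_1\subseteq I_1$ is hereditary if $0\le x\le l\in L_1$, $x\in I_1$, implies $x\in L_1$; then $L_1I_1L_1\subseteq L_1$.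

*Proof.* Write $p=p_{J_1}$ and $\mathcal M=M(J_1)\subseteq pE$, and let $\mathcal R=\overline{\mathrm{span}}\,(pL_1)\mathcal M(pL_1)$. By (P2), $pL_1\subseteq\mathcal M$. So $\mathcal R$ is a C\*-subalgebra of $\mathcal M$, and $L_1\mathcal R\subseteq\mathcal R$, $\mathcal R\mathcal M\mathcal R\subseteq\mathcal R$. Also $pL_1\subseteq\mathcal R$, since $l=l^{1/3}l^{1/3}l^{1/3}$ for $l\in(L_1)_+$.

**Step 1 (reduction to a hermitian functional).** This step turns a distance into a value of a functional. Let $x_0=puyu=x_0^*$. By Hahn–Banach there is $\psi_0\in(pE)^*$ with $\|\psi_0\|\le1$, $\psi_0|_{\mathcal R}=0$ and $\psi_0(x_0)=\operatorname{dist}(x_0,\mathcal R)\ge\operatorname{dist}(x_0,\mathcal M)$. Put $\psi(x)=\frac12(\psi_0(x)+\overline{\psi_0(x^*)})$. It is hermitian, $\|\psi\|\le1$, it vanishes on $\mathcal R=\mathcal R^*$, and $\psi(x_0)=\psi_0(x_0)$. So it suffices to show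
$$|\psi(puyu)|\le3\varepsilon+2\delta\quad\text{for every hermitian }\psi\in(pE)^*\text{ with }\|\psi\|\le1,\ \psi|_{\mathcal R}=0.$$

**Step 2 (the operator $T$).** This step builds the Hilbert space. Let $\psi=\Phi_1-\Phi_2$ be the Jordan decomposition, with $\Phi_i\ge0$ and $\|\Phi_1\|+\|\Phi_2\|\le1$. Let $(\pi_i,H_i,\xi_i)$ be the GNS triples of $pE$ for $\Phi_i$. Since $\Phi_1=\Phi_2$ on $\mathcal R$, the map $\pi_1(r)\xi_1\mapsto\pi_2(r)\xi_2$, $r\in\mathcal R$, is isometric. It extends to a unitary from $\overline{\pi_1(\mathcal R)\xi_1}$ onto $\overline{\pi_2(\mathcal R)\xi_2}$. Identify both spaces with one Hilbert space $H^0$, and write $\hat r$ for the vector of $r$. The vectors $\hat r$ form a dense subspace. Because $L_1\mathcal R\subseteq\mathcal R$, the two subspaces reduce $\pi_i(pL_1)$ and the identification intertwines the actions. We get a representation $\pi$ of $L_1$ on $H^0$ with $\pi(x)\hat r=\widehat{xr}$. It is nondegenerate, since an approximate unit $(u_\lambda)$ of $L_1$ satisfies $u_\lambda r\to r$ for $r\in\mathcal R$.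 Let $T\in B(H^0)$ be the compression of $\pi_1(py)$ minus the compression of $\pi_2(py)$. Then
$$\langle T\hat r,\hat r'\rangle=\psi(r'^*yr)\qquad(r,r'\in\mathcal R).\tag{5}$$
For $u$ as in the statement, $pu,pu^2\in\mathcal R$, so $\|\widehat{pu}\|^2=\Phi_1(pu^2)=\Phi_2(pu^2)\le\min(\|\Phi_1\|,\|\Phi_2\|)\le\frac12$, and
$$|\psi(puyu)|=|\langle T\,\widehat{pu},\widehat{pu}\rangle|\le\tfrac12\|T\|.$$
It remains to prove $\|T\|\le6\varepsilon+4\delta$.

**Step 3 ($T$ almost commutes with $\pi(L_1)''$).** This step uses the second hypothesis. Let $x\in L_1$ and $\tau>0$. Choose $m_0\in M(J_0)$ with $\|p_{J_0}d(x)-m_0\|\le\delta\|x\|+\tau$ and multiply by $p$: since $J_1\subseteq J_0$, we get $p[y,x]=m+e$ with $m=pm_0\in\mathcal M$ and $\|e\|\le\delta\|x\|+\tau$. As $r'^*mr\in\mathcal R$,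
$$\langle[T,\pi(x)]\hat r,\hat r'\rangle=\psi(r'^*yxr)-\psi(r'^*xyr)=\psi(r'^*[y,x]r)=\Phi_1(r'^*er)-\Phi_2(r'^*er).$$
Each $|\Phi_i(r'^*er)|\le\|e\|\,\|\hat r\|\,\|\hat r'\|$. Letting $\tau\to0$, $\|[T,\pi(x)]\|\le2\delta\|x\|$. Let $\mathcal W=\pi(L_1)''$. Elements of $\pi(L_1)$ lift to $L_1$ with the same norm, so Kaplansky's density theorem gives
$$\|[T,m]\|\le2\delta\|m\|\qquad(m\in\mathcal W).\tag{6}$$

**Step 4 ($T$ is small under one projection).** This step uses the third hypothesis. Let $q\in\mathcal W$ be the range projection of $\pi(a_1)$. Write $pya_0=b_0+e_0$ with $b_0\in\mathcal M$, $\|e_0\|\le3\varepsilon$. As $a_1=a_0a_1$, and $(a_1r')^*b_0(a_1r)\in\mathcal R$,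
$$\langle T\pi(a_1)\hat r,\pi(a_1)\hat r'\rangle=\psi(r'^*a_1ya_0a_1r)=\psi\bigl((a_1r')^*e_0(a_1r)\bigr),$$
which has modulus at most $6\varepsilon\|\pi(a_1)\hat r\|\|\pi(a_1)\hat r'\|$. The vectors $\pi(a_1)\hat r$ are dense in $qH^0$, so $\|qTq\|\le6\varepsilon$.

**Step 5 (the central support $z$ of $q$ in $\mathcal W$ is $1$).** This step makes sure that $q$ reaches everywhere. The set $\{x\in L_1:(1-z)\pi(x)=0\}$ is an ideal of $L_1$ containing $a_1$, hence also $a_1^{1/3}$. We show that an ideal of $L_1$ containing $a_1^{1/3}$ is all of $L_1$. First, $\overline{\mathrm{span}}\,I_1a_1I_1$ is an ideal of $I_1$, hence of $A$, and contains $a_1$, so it equals $I_1$. Let $x\in L_1$ and let $(u_\lambda)$ be an approximate unit of $L_1$. Then $x=\lim u_\lambda xu_\lambda$, and $x$ is approximated by finite sums $\sum c_ia_1c_i'$ with $c_i,c_i'\in I_1$. Moreover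
$$u_\lambda c_ia_1c_i'u_\lambda=(u_\lambda c_ia_1^{1/3})\,a_1^{1/3}\,(a_1^{1/3}c_i'u_\lambda)\in L_1a_1^{1/3}L_1,$$
because $L_1I_1L_1\subseteq L_1$. So $(1-z)\pi(L_1)=0$, and $z=1$ by nondegeneracy.

**Step 6 (comparison and averaging).** This step bounds $\|T\|$. Let $\{e_i\}$ be a maximal orthogonal family of nonzero projections in $\mathcal W$ with $e_i\precsim q$ (Murray–von Neumann). If $e=1-\sum e_i\neq0$, then $e\mathcal Wq\ne0$ because $q$ has central support $1$. The polar decomposition of a nonzero element of $e\mathcal Wq$ gives a nonzero subprojection of $e$ that is $\precsim q$, which contradicts maximality. So $\sum e_i=1$. Choose $v_i\in\mathcal W$ with $v_i^*v_i=e_i$, $v_iv_i^*\le q$. From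
$$Te_i=[T,v_i^*]v_i+v_i^*(qTq)v_i$$
we get $\|e_iTe_i\|\le2\delta+6\varepsilon$. For a finite set $F$ of indices put $e_F=1-\sum_{i\in F}e_i$. For each self-adjoint unitary $u=\pm e_F+\sum_{i\in F}\pm e_i\in\mathcal W$ we have $\|T-uTu\|=\|[T,u]u\|\le2\delta$. Averaging $uTu$ over all signs leaves the diagonal blocks, so $\|T-\sum_{i\in F}e_iTe_i-e_FTe_F\|\le2\delta$. As $F$ grows, $e_FTe_F\to0$ strongly, so $\|T-\sum_ie_iTe_i\|\le2\delta$. Since the blocks are orthogonal, $\|\sum_ie_iTe_i\|\le2\delta+6\varepsilon$. Hence $\|T\|\le6\varepsilon+4\delta$. $\square$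

## 9. Approximating $y$ by a multiplier on some small ideal

**Proposition 8.** *For every nonzero ideal $I_0$ of $A$ and every $\varepsilon>0$ there is a nonzero ideal $J\subseteq I_0$ with $\operatorname{dist}(p_Jy,M(J))\le16\varepsilon$.*

*Proof.* Put $\delta=\varepsilon$. We keep both letters to see where the errors come from.

**Step 0 (head and tail).** This step fixes the first splitting. Choose $0\neq I\subseteq I_0$ by Lemma 5. Apply Lemma 6 to $I\subseteq I$ to get $0\ne J_0\subseteq I$, $s$, $f=\varphi_s(h)$ and $D$. Put $L=D\cap I$, a hereditary C\*-subalgebra of $I$. Let $f'=\varphi_{s/2}(h)\in I$ and $g=p_I-f'\in M(I)$. As $\varphi_{s/2}=1$ where $\varphi_s\ne0$, we have $f'f=f$, so $gf=fg=0$. Also $0\le g\le1$, and $gIg\subseteq L$.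

**Step 1 (one tail element, then all of them).** This step sets up Lemma 7. First suppose $gJ_0=0$. Then $p_{J_0}g=0$, so $p_{J_0}y=p_{J_0}y(f'+g)=p_{J_0}yf'$. By Lemma 5, $\operatorname{dist}(yf',N)\le2\varepsilon$, and (E2) gives $0\neq J\subseteq J_0$ with $\operatorname{dist}(p_Jy,M(J))=\operatorname{dist}(p_Jyf',M(J))<3\varepsilon$. In this case we are done.

So let $gc\neq0$ for some $c\in J_0$. Scale $gcc^*g$ to an element $a'\in L\cap J_0$ with $a'\ge0$, $\|a'\|=1$. Put $a_1=(a'-\frac12)_+\neq0$ and $a_0=\min(2a',1)$, in the sense of functional calculus. Both are in $L\cap J_0$, $\|a_0\|=1$ and $a_0a_1=a_1$. Let $I_1\subseteq J_0$ be the ideal of $A$ generated by $a_1$, and $L_1=L\cap I_1$. It is hereditary in $I_1$ and contains $a_1$. Since $a_0\in I$, $\operatorname{dist}(ya_0,N)\le2\varepsilon$, and (E2) gives $0\ne J_1\subseteq I_1$ with $\operatorname{dist}(p_{J_1}ya_0,M(J_1))<3\varepsilon$. As $L_1\subseteq D$, all hypotheses of Lemma 7 hold, and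
$$\operatorname{dist}(p_{J_1}uyu,M(J_1))\le3\varepsilon+2\delta\qquad(u\in(L_1)_+,\ \|u\|\le1).\tag{7}$$

**Step 2 (two-sided cut-downs by all of $I_1$).** This step extends (7) from the tail $L_1$ to the whole ideal $I_1$, on a single smaller ideal. By Lemma 5 and (E2) choose $0\neq J_2\subseteq J_1$ and $b_1\in M(J_2)$ with $\|p_{J_2}yf'-b_1\|<3\varepsilon$. We claim
$$\operatorname{dist}(p_{J_2}lyl',M(J_2))\le9\varepsilon+2\delta\qquad(l,l'\in I_1,\ \|l\|,\|l'\|\le1).\tag{8}$$
Since $f'+g=p_I$,
$$lyl'=l(f'y)l'+lg(yf')l'+lgygl'.$$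
After multiplication by $p_{J_2}$, the first two terms are within $3\varepsilon$ of $lb_1^*l'$ and $lgb_1l'$, and these are in $M(J_2)$ by (P2). For the third term, $(gl')(gl')^*\in gI_1g\subseteq L_1$ and $(lg)^*(lg)\in L_1$. If $(\omega_\lambda)$ is an approximate unit of $L_1$, then $\|(1-\omega_\lambda)gl'\|^2=\|(1-\omega_\lambda)gl'l'^*g(1-\omega_\lambda)\|\to0$, so $\omega_\lambda gl'\to gl'$, and likewise $lg\omega_\lambda\to lg$. Thus $lgygl'=\lim lg(\omega_\lambda y\omega_\lambda)gl'$. By (7), multiplied by $p_{J_2}$, each $p_{J_2}lg(\omega_\lambda y\omega_\lambda)gl'$ has distance at most $3\varepsilon+2\delta$ from $M(J_2)$. The three errors add up to $9\varepsilon+2\delta$.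

**Step 3 (a second tail, cut into blocks).** This step handles the tail of an approximate unit of $I_1$; now (8) is available for all blocks on one ideal. Apply Lemma 6 to $J_2\subseteq I_1$, with a strictly positive $h_1\in I_1$, $0\le h_1\le1$. We get $0\neq J_3\subseteq J_2$, $s_1>0$ and $f_1=\varphi_{s_1}(h_1)$ with
$$\operatorname{dist}(p_{J_3}d(x),M(J_3))\le\delta\|x\|\quad\text{for }x\in D_1=\{x\in M(I_1):xf_1=f_1x=0\}.\tag{9}$$
Write $p=p_{J_3}$, $\psi_1=\varphi_{s_1/2}$ and $g_1=p_{I_1}-\psi_1(h_1)=(1-\psi_1)(h_1)$. Let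
$$\eta_j(t)=\max\bigl(0,\,1-|j+\log_2t|\bigr),\qquad j=0,1,2,\dots,\ t\in(0,1].$$
This is a locally finite partition of unity on $(0,1]$. The function $\eta_j$ vanishes off $[2^{-j-1},2^{-j+1}]$, and $\eta_j\eta_k=0$ for $|j-k|\ge2$. Put $\gamma_j=(1-\psi_1)\eta_j$ and $\Gamma_j=\gamma_j(h_1)\in I_1$. Since $1-\psi_1$ vanishes on $[s_1/2,1]$ and $\varphi_{s_1}$ vanishes on $(0,s_1/2]$, we have $\Gamma_j^{1/2}f_1=0$.

*Convergence.* The elements $\xi(h_1)r$ with $\xi\in C_c((0,1])$, $r\in J_3$, are dense in $J_3$, because the $\varphi_s(h_1)$ form an approximate unit of $I_1\supseteq J_3$; similarly for $r\xi(h_1)$. For each such $\xi$, $\Gamma_j\xi(h_1)=0$ for all but finitely many $j$. Since $\sum_{j\le n}\Gamma_j\le1$, (CS) gives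
$$\Bigl\|\sum_{j\in F}\Gamma_j^{1/2}z_j\Gamma_j^{1/2}\Bigr\|\le\sup_j\|z_j\|\qquad(F\text{ finite}).$$
The same density argument in $I_1$ shows $\sum_j\Gamma_j=g_1$ strictly in $M(I_1)$. For $t\in\operatorname{Prim}(J_3)\cap Y$ the series
$$w_t=\sum_j\pi_t(\Gamma_j^{1/2})\,y_t\,\pi_t(\Gamma_j^{1/2})$$
converges strongly with $\|w_t\|\le\|y_t\|$: its partial sums are bounded by $\|y_t\|$, and they are eventually constant on the dense set of vectors $\pi_t(\xi(h_1))\zeta$. Let $w=[(w_t)]\in pE$. For $r\in J_3$ we have $wr=\sum_j\Gamma_j^{1/2}y\Gamma_j^{1/2}r$ in norm: for $r$ in the dense set above the sum is finite, and the partial sums are uniformly bounded operators. Define $w_{\rm ev}$ and $w_{\rm odd}$ by the same series over even and odd $j$. Then $w=w_{\rm ev}+w_{\rm odd}$.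

**Step 3a ($w$ is close to $M(J_3)$).** This step shows $\operatorname{dist}(w,M(J_3))\le9\varepsilon+2\delta$; it uses (8) for infinitely many pairs at once. Choose $\theta_j\in C_c((0,1])$, $0\le\theta_j\le1$, $\theta_j\gamma_j=\gamma_j$, and put $Z_j=\theta_j(h_1)\in I_1$. Then $Z_j\Gamma_j^{1/2}=\Gamma_j^{1/2}$. Let $\tau>0$ and $\kappa=9\varepsilon+2\delta+\tau$. By (8), multiplied by $p$, there are $m_j\in M(J_3)$ with $\|pZ_jyZ_j-m_j\|\le\kappa$. They are bounded. So $v=\sum_j\Gamma_j^{1/2}m_j\Gamma_j^{1/2}$ converges strictly in $M(J_3)$: its partial sums are bounded elements of $M(J_3)$, and they become constant after multiplication by $\xi(h_1)r_0$ on the right or $r_0\xi(h_1)$ on the left. For $r,r'$ in the unit ball of $J_3$, (CS) gives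
$$\|r'(w-v)r\|=\Bigl\|\sum_jr'\Gamma_j^{1/2}(pZ_jyZ_j-m_j)\Gamma_j^{1/2}r\Bigr\|\le\kappa\,\sup_n\Bigl\|\sum_{j\le n}r'\Gamma_jr'^*\Bigr\|^{1/2}\sup_n\Bigl\|\sum_{j\le n}r^*\Gamma_jr\Bigr\|^{1/2}\le\kappa.$$
By (E1), $\|w-v\|\le\kappa$. Let $\tau\to0$.

**Step 3b ($p\,yg_1$ is close to its block diagonal $w$).** This step shows $\operatorname{dist}(p\,yg_1-w,M(J_3))\le2\delta$; it averages over signs. Let $g_{\rm ev}=\sum_{j\text{ even}}\Gamma_j$ and $g_{\rm odd}=\sum_{j\text{ odd}}\Gamma_j$ (strict sums), so $g_1=g_{\rm ev}+g_{\rm odd}$. It suffices to show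
$$\operatorname{dist}(p\,yg_{\rm ev}-w_{\rm ev},M(J_3))\le\delta,\tag{10}$$
the odd part being identical.

Let $G=\{\pm1\}^{\{j\text{ even}\}}$ with Haar probability measure $d\sigma$. For $\sigma\in G$ let
$$x_\sigma=\chi_\sigma(h_1),\qquad\chi_\sigma=\sum_{j\text{ even}}\sigma_j\gamma_j^{1/2}\in C_b((0,1]).$$
Since $\gamma_j\gamma_k=0$ for distinct even $j,k$, we have $x_\sigma^2=g_{\rm ev}$ and $\|x_\sigma\|\le1$. Also $x_\sigma=x_\sigma^*\in D_1$, because $\chi_\sigma\varphi_{s_1}=0$. For $r\in J_3$ the maps $\sigma\mapsto x_\sigma r$ and $\sigma\mapsto rx_\sigma$ are norm continuous: on the dense sets above they depend on finitely many coordinates, and $\|x_\sigma\|\le1$. Put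
$$c(\sigma)=d(x_\sigma)x_\sigma=[y,x_\sigma]x_\sigma=yg_{\rm ev}-x_\sigma yx_\sigma.$$
By (9) and $px_\sigma\in M(J_3)$, $\operatorname{dist}(pc(\sigma),M(J_3))\le\delta$. The idea is that averaging $x_\sigma yx_\sigma$ over $\sigma$ leaves $w_{\rm ev}$. To average the approximating multipliers as well, we choose them measurably.

Fix $\tau>0$, let $R=2\|y\|+\delta+\tau$, and let $Q$ be the $R$-ball of $M(J_3)$ with the strict topology, a Polish space. Let
$$C=\{(\sigma,m)\in G\times Q:\|pc(\sigma)-m\|\le\delta+\tau\}.$$
For each $\sigma$ the section of $C$ is nonempty, as $\|pc(\sigma)\|\le2\|y\|$. The set $C$ is closed: by (E1) it is defined by the inequalities $\|r'(c(\sigma)-m)r\|\le\delta+\tau$ for $r,r'$ in the unit ball of $J_3$, and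
$$r'(c(\sigma)-m)r=r'yg_{\rm ev}r-(r'x_\sigma)y(x_\sigma r)-r'mr$$
is norm continuous in $(\sigma,m)$. By the Jankov–von Neumann uniformization theorem (Kechris, 18.1) there is a universally measurable map $\sigma\mapsto m(\sigma)\in Q$ with $(\sigma,m(\sigma))\in C$ for all $\sigma$. For $r\in J_3$ the maps $m\mapsto mr$ and $m\mapsto rm$ are continuous from $Q$ to the separable Banach space $J_3$. So $\sigma\mapsto m(\sigma)r$ and $\sigma\mapsto rm(\sigma)$ are bounded and Haar measurable, hence Bochner integrable. Put
$$\bar mr=\int m(\sigma)r\,d\sigma,\qquad r\bar m=\int rm(\sigma)\,d\sigma.$$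
These maps are bounded and satisfy $r'(\bar mr)=(r'\bar m)r$, so they define $\bar m\in M(J_3)$.

Next, for $r,r'\in J_3$,
$$\int r'x_\sigma yx_\sigma r\,d\sigma=r'w_{\rm ev}r.$$
For $r=\xi(h_1)r_0$ and $r'=r_0'\xi(h_1)$ the integrand is $\sum_{j,k\in F}\sigma_j\sigma_k\,r'\Gamma_j^{1/2}y\Gamma_k^{1/2}r$ with a fixed finite set $F$ of even indices. As $\int\sigma_j\sigma_k\,d\sigma=0$ for $j\neq k$, only the terms $j=k$ remain. In general both sides are continuous in $(r',r)$. Hence
$$r'(p\,yg_{\rm ev}-w_{\rm ev}-\bar m)r=\int r'(c(\sigma)-m(\sigma))r\,d\sigma,$$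
which has norm at most $\delta+\tau$ for $\|r\|,\|r'\|\le1$. By (E1), $\|p\,yg_{\rm ev}-w_{\rm ev}-\bar m\|\le\delta+\tau$. Let $\tau\to0$ to get (10).

Steps 3a and 3b together give
$$\operatorname{dist}(p_{J_3}yg_1,M(J_3))\le9\varepsilon+4\delta.$$

**Step 4 (putting the head back).** This step adds the part of $y$ that Lemma 5 controls. Since $\psi_1(h_1)\in I_1\subseteq I$ has norm at most $1$, $\operatorname{dist}(y\psi_1(h_1),N)\le2\varepsilon$, and (E2) gives $0\ne J\subseteq J_3$ with $\operatorname{dist}(p_Jy\psi_1(h_1),M(J))<3\varepsilon$. As $J\subseteq I_1$, $p_Jy=p_Jyg_1+p_Jy\psi_1(h_1)$, and therefore $\operatorname{dist}(p_Jy,M(J))\le12\varepsilon+4\delta=16\varepsilon$. $\square$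

## 10. Gluing over orthogonal ideals: proof of Theorem 1

Let $\varepsilon>0$. Let $\{J_\alpha\}$ be a maximal family of pairwise orthogonal nonzero ideals of $A$ with $\operatorname{dist}(p_{J_\alpha}y,M(J_\alpha))<17\varepsilon$. It is countable, because the $\operatorname{Prim}(J_\alpha)$ are disjoint nonempty open subsets of a second countable space. If $\bigoplus J_\alpha$ were not essential, Proposition 8 applied to its annihilator would give a further ideal, orthogonal to all $J_\alpha$, which contradicts maximality. So $\bigoplus J_\alpha$ is an essential ideal.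

Choose $b_\alpha\in M(J_\alpha)$ with $\|p_{J_\alpha}y-b_\alpha\|<17\varepsilon$. The family is bounded, so
$$b=(b_\alpha)\in\prod_\alpha M(J_\alpha)=M\Bigl(\bigoplus_\alpha J_\alpha\Bigr)\subseteq N.$$
The set $\bigcup\operatorname{Prim}(J_\alpha)$ is open and dense, so its complement is meager. On each $\operatorname{Prim}(J_\alpha)$, off a meager set, the entries of $y-b$ have norm at most $17\varepsilon$. As the family is countable, $\|y-b\|\le17\varepsilon$ in $E$. Since $\varepsilon$ was arbitrary and $N$ is closed in $E$, we get $y\in N$. By (E3), $d(x)=[y,x]$ for all $x\in N$. This was under assumption (2); the general case follows from $d=d_1+id_2$. $\blacksquare$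

## 11. Norms, the center, and automorphisms: proof of Theorem 2

(a) The element $y$ of (3) is self-adjoint, has $\|y\|\le\frac12\|d\|$, and lies in $N$ by Section 10. Conversely $\|d\|\le2\|y\|$.

(b) Clearly $\|\delta_y\|\le2\operatorname{dist}(y,Z(N))$, since $\delta_y=\delta_{y-z}$ for $z\in Z(N)$. For the converse let $y\in N$ be arbitrary and $\varepsilon>0$.

**Step 1 (a scalar at each point).** This step reduces to one irreducible representation at a time. Choose $I$ essential and $b\in M(I)$ with $\|y-b\|\le\varepsilon$, so $\|\delta_b\|\le\|\delta_y\|+2\varepsilon$. For $t\in\operatorname{Prim}(I)$ put $b_t=\bar\pi_t(b)$. For $x\in I$, $\|[b,x]\|\le\|\delta_b\|\|x\|$, and elements of $\pi_t(I)$ lift to $I$ with the same norm. As in (S), Kaplansky density shows that the inner derivation of $B(H_t)$ given by $b_t$ has norm at most $\|\delta_b\|$. Stampfli's theorem (Pacific J. Math. 33 (1970)) says that for $S\in B(H)$ the map $x\mapsto Sx-xS$ has norm $2\min_{\mu\in\mathbb C}\|S-\mu\|$. So there is $\mu_t\in\mathbb C$ with $\|b_t-\mu_t\|\le\frac12\|\delta_b\|\le\|b\|$,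 and hence $|\mu_t|\le2\|b\|$.

**Step 2 (a constant scalar on small ideals).** This step removes the dependence on $t$ locally. Let $\Lambda$ be a finite $\varepsilon$-net in $\{|\mu|\le2\|b\|\}$. For $\mu\in\Lambda$ the function $t\mapsto\|b_t-\mu\|=\sup_{r\in I,\|r\|\le1}\|\pi_t((b-\mu)r)\|$ is bounded and lsc on $\operatorname{Prim}(I)$. By Lemma 3, used finitely often, every nonzero ideal of $A$ contains a nonzero ideal $J\subseteq I$ such that these functions have oscillation at most $\varepsilon$ on $\operatorname{Prim}(J)$. Take $t_0\in\operatorname{Prim}(J)$ and $\mu\in\Lambda$ with $|\mu-\mu_{t_0}|\le\varepsilon$. Then $\|b_{t_0}-\mu\|\le\frac12\|\delta_b\|+\varepsilon$, so $\|b_t-\mu\|\le\frac12\|\delta_b\|+2\varepsilon$ for all $t\in\operatorname{Prim}(J)$.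

**Step 3 (gluing).** This step builds a central element. Take a maximal orthogonal family of such ideals $J_\alpha$, with scalars $\mu_\alpha$. It is countable, and by maximality $\bigoplus J_\alpha$ is essential. Put $z=(\mu_\alpha1)_\alpha\in M(\bigoplus J_\alpha)\subseteq N$. It is scalar at each $t$ in a dense open set, so it commutes with $E$, and $z\in Z(N)$. Also $\|b-z\|\le\frac12\|\delta_b\|+2\varepsilon$. Hence
$$\operatorname{dist}(y,Z(N))\le\varepsilon+\tfrac12\|\delta_b\|+2\varepsilon\le\tfrac12\|\delta_y\|+4\varepsilon.$$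

Let $\varepsilon\to0$. This proves the norm formula. The kernel of $y\mapsto\delta_y$ is $Z(N)$, and by Theorem 1 every derivation of $N$ is some $\delta_y$. So $y+Z(N)\mapsto\delta_y$ is a linear bijection onto the space of derivations, and it doubles norms.

(c) By Kadison–Ringrose (Comm. Math. Phys. 4 (1967)), a $*$-automorphism $\alpha$ of a C\*-algebra with $\|\alpha-\mathrm{id}\|<2$ lies on a norm-continuous one-parameter group of $*$-automorphisms. So $\alpha=\exp\theta$ with $\theta$ a bounded derivation of $N$ satisfying $\theta(x^*)=\theta(x)^*$. Then $d=-i\theta$ satisfies $d(x^*)=-i\theta(x)^*=-d(x)^*$, and by (a) there is $y=y^*\in N$ with $-i\theta(x)=[y,x]$. So $\theta(x)=[iy,x]$, and $\alpha(x)=e^{iy}xe^{-iy}$ with $e^{iy}\in N$ unitary. $\blacksquare$
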